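# Doubling the cycles in high-dimensional discrete tori: sublinear bilipschitz equivalence does not preserve growth

## 1. Lamps on a segment: the finite groups $H_{N,p}$

Everything below turns on one family of finite groups. Let $N\ge 3$ be odd and $p\ge 16$ even. The dihedral group $\mathrm{Dih}_p=\langle \alpha,\beta\mid \alpha^2,\beta^2,(\alpha\beta)^p\rangle$ has order $2p$, and its Cayley graph with respect to $\alpha,\beta$ is a cycle of length $2p$. We take $N$ copies of this cycle, placed on the points of a segment, and a walker who moves on the segment and can turn the cycles only at its two ends: $\alpha$ at the left end, $\beta$ at the right end.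

**Definition 1.1.** Let $Y=\{y_1,\dots,y_N\}$ and $\Delta=\Delta_N=\langle\sigma,\tau\mid\sigma^2,\tau^2,(\sigma\tau)^{2N}\rangle$, a dihedral group of order $4N$. Let $\sigma$ act on $Y$ by fixing $y_1$ and swapping $y_{2i}\leftrightarrow y_{2i+1}$, and let $\tau$ swap $y_{2i-1}\leftrightarrow y_{2i}$ and fix $y_N$. Put
$$H_{N,p}=\mathrm{Dih}_p^{\,Y}\rtimes \Delta,$$
with elements $(h,q)$, $h=(h_y)_{y\in Y}$, product $(h,q)(h',q')=(h\cdot qh',qq')$, $(qh')_y=h'_{q^{-1}y}$. Place $\alpha$ at $y_1$ and $\beta$ at $y_N$, and set $A=\langle\sigma\rangle\times\langle\alpha\rangle$, $B=\langle\tau\rangle\times\langle\beta\rangle$, both isomorphic to $(\mathbb Z/2)^2$.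

**The zigzag.** We check that $\Delta$ acts. Think of $Y$ as a path $y_1 - y_2 - \cdots - y_N$. The edge $y_iy_{i+1}$ is a $\tau$-edge for $i$ odd and a $\sigma$-edge for $i$ even. The only edge at $y_1$ is a $\tau$-edge, and the only edge at $y_N$ is a $\sigma$-edge because $N-1$ is even. Apply $\sigma,\tau,\sigma,\tau,\dots$ alternately to a point. Since consecutive edges alternate, the point moves in one direction until it reaches an end. There the next generator is the one fixing that end, so the point stays for one step, and then it moves back. The motion has period $2N$: $N-1$ moves, one stay, $N-1$ moves, one stay. In particular $2N$ alternate applications bring every point back, so $(\sigma\tau)^N$ acts trivially and the relation $(\sigma\tau)^{2N}=1$ holds on $Y$. Moreover: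

$$\text{every block of } 2N \text{ consecutive times of the zigzag contains a visit to } y_1 \text{ and a visit to } y_N. \tag{1.1}$$

For $N=3$: $\sigma=(y_2\,y_3)$, $\tau=(y_1\,y_2)$, and the zigzag of $y_1$ is $y_1\xrightarrow{\sigma}y_1\xrightarrow{\tau}y_2\xrightarrow{\sigma}y_3\xrightarrow{\tau}y_3\xrightarrow{\sigma}y_2\xrightarrow{\tau}y_1$.

Since $\sigma y_1=y_1$, the elements $\sigma$ and $\alpha$ commute in $H_{N,p}$; likewise $\tau$ and $\beta$. So $A$ and $B$ embed. As $\Delta$ is transitive on $Y$, the conjugates of $\alpha$ and $\beta$ by $\Delta$ give $\alpha$ and $\beta$ at every $y$, so $A\cup B$ generates $H_{N,p}$. We write $|\cdot|$ for word length with respect to $A\cup B$. As $p$ and $2N$ are even, the parities of the numbers of $\sigma$ and $\tau$ in $q$, and the total parities of $\alpha$ and $\beta$ in $(h_y)$, are well defined. They give a homomorphism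
$$\chi:H_{N,p}\to A\times B,$$
which is the identity on $A$ and on $B$. We have $|H_{N,p}|=4N(2p)^N$ and $|\ker\chi|=|H_{N,p}|/16$. Finally let $\widetilde H_N=\mathrm{Dih}_\infty^{\,Y}\rtimes\Delta$, with $A,B$ embedded in the same way; it maps onto each $H_{N,p}$.

**Proposition 1.2.** For $(h,q)\in H_{N,p}$ put $\mu=\max_y|h_y|$, where $|h_y|$ is the length in the letters $\alpha,\beta$. Then
$$\mu\le 1+\frac{2|(h,q)|}{N},\qquad |(h,q)|\le 10N(\mu+1). \tag{1.2}$$
The first inequality also holds in $\widetilde H_N$. In particular every element of $H_{N,p}$ has length at most $10N(p+1)$.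

**Step 1: the lower bound on length.** Take a word in $A\cup B$ for $(h,q)$, and let $q_i$ be its $\Delta$-prefixes. An $\alpha$ occurring at prefix $q_i$ acts at the point $q_iy_1$ and a $\beta$ at $q_iy_N$. (Within a letter $\sigma\alpha$ the order is irrelevant because $\sigma y_1=y_1$; similarly for $\tau\beta$.) So $h_y$ is the ordered product of the $\alpha$'s occurring when $q_i^{-1}y=y_1$ and the $\beta$'s occurring when $q_i^{-1}y=y_N$. If the next prefix is $q_is$ with $s\in\{1,\sigma,\tau\}$, then $(q_is)^{-1}y=s\,q_i^{-1}y$, so the point $q_i^{-1}y$ moves by at most one edge of the path per letter. Between an $\alpha$-syllable and a $\beta$-syllable it crosses the whole path. There are at least $|h_y|$ syllables, so if $h_y\ne 1$,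
$$|(h,q)|\ge (N-1)(|h_y|-1)\ge \tfrac N2(|h_y|-1),$$
and the outer inequality is trivial if $h_y=1$. Nothing here used that $p$ is finite.

**Step 2: the upper bound on length.** Consider the word $\sigma\tau\sigma\tau\cdots$ with prefixes $q_i$. The point $q_i^{-1}y$ is obtained from $y$ by applying $\sigma,\tau,\sigma,\dots$ alternately: it performs the zigzag. Let $J=\mu+1\ge1$ and look at $J$ consecutive blocks of $2N$ times. By (1.1) there are at least $J+1$ alternating visits of the point to $y_1,y_N$: two in the first block, and at least one more in each further block, namely to the end opposite to the last one visited. Since $J+1\ge |h_y|+1$, an alternating word for $h_y$ can be placed at these times whichever letter it starts with. At each time exactly one $y$ has its point at $y_1$ and exactly one at $y_N$, so placements for different $y$ do not conflict. We use at most $2NJ$ letters $\sigma,\tau$ and at most two inserted letters per time, in total at most $6NJ$. Then we correct the $\Delta$-part by at most $2N$ letters $\sigma,\tau$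 on the right, which does not change $h$. So $|(h,q)|\le 6NJ+2N\le10NJ$.

The last claim holds since lengths in $\mathrm{Dih}_p$ are at most $p$. $\square$

**What these groups are for.** Compare $H_{N,2p}$ with $H_{N,p}$. The first is larger by the factor $2^N$. Both have diameter of order $Np$. In Section 4 we construct a map $\varphi:H_{N,2p}\to H_{N,p}$ that preserves distances exactly within the ball of radius $Np/32$, and everywhere distorts distances by at most a factor $60$ and an additive error $160N$. Relative to the radius at which it is first paid, this error is of order $1/p$. If $p=p_k\to\infty$ along a sequence of scales, this is the kind of error that a *sublinear* bilipschitz equivalence tolerates. The plan is to make one group $D'$ with the groups $H_{N_k,2p_k}$ inside, and another group $D$ with the groups $H_{N_k,p_k}$ in the same places, so that $D$ and $D'$ cannot be told apart up to sublinear errors while their balls have different sizes.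

## 2. Sublinear bilipschitz equivalence and growth

For a pointed metric space $X$ with basepoint $o$ write $|x|=d(x,o)$. Groups are pointed at the identity.

**Definition 2.1.** A function $u:\mathbb R_{\ge0}\to\mathbb R_{\ge1}$ is *sublinear* if it is non-decreasing and $u(r)/r\to0$ as $r\to\infty$. A map $f:X\to Y$ between pointed metric spaces is an *$O(u)$-bilipschitz equivalence* if there is $C\ge1$ such that for all $x,x'\in X$
$$C^{-1}d(x,x')-Cu(|x|\vee|x'|)\le d(f(x),f(x'))\le C\,d(x,x')+Cu(|x|\vee|x'|),$$
and every $y\in Y$ lies at distance at most $C\,u(|y|)$ from $f(X)$. Two metric spaces are *sublinearly bilipschitz equivalent* (SBE) if there is an $O(u)$-bilipschitz equivalence between them for some sublinear $u$.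

With $u$ constant this is a quasi-isometry. A small example that is not one: $f:\mathbb Z\to\mathbb Z$, $f(n)=n+(-1)^n\lfloor\sqrt{|n|}\rfloor$. Distances change by at most $2\sqrt{|n|\vee|n'|}$, and $y$ is within $\sqrt{|y|}$ of $f(y)$, so $f$ is an $O(u)$-bilipschitz equivalence with $u(r)=\max(1,\sqrt r)$; but $|f(n+1)-f(n)|$ is unbounded.

A finitely generated group carries a word metric; a compactly generated locally compact group carries the word metric of a compact generating set. The SBE class does not depend on the choices. The *growth function* $b_G(n)$ is the cardinality (Haar measure, in the locally compact case) of the ball of radius $n$; put $L_G=\log b_G$. For non-decreasing $b,b'$ write $b\preceq b'$ if there is $C>0$ with $b(n)\le C\,b'(Cn)$ for all $n\ge1$; growths are *equivalent* if $b\preceq b'$ and $b'\preceq b$. This class does not depend on the generating set.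

The question, from Yves Cornulier, "On sublinear bilipschitz equivalence of groups", arXiv:1702.06618 (2017): *do there exist two SBE finitely generated groups (or, more generally, compactly generated locally compact groups) with non-equivalent growth?* Polynomial growth and subexponential growth are both known to be SBE-invariants, so such groups must have intermediate growth. The answer is yes.

Let $\eta\approx0.81$ be the positive root of $X^3+X^2+X=2$ and $\alpha_0=\log2/\log(2/\eta)\approx0.7674$.

**Theorem A.** There are finitely generated groups $D,D'$ which are SBE and such that $b_{D'}\not\preceq b_D$.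

**Theorem A⁺.** The groups in Theorem A can be chosen with either of the following additional properties.

1. (For any prescribed $\epsilon:\mathbb N\to(0,1)$ with $\epsilon(n)\to0$.) There are $n_k\to\infty$ such that for every $C$, $L_{D'}(n_k)\ge(1+\epsilon(n_k))L_D(Cn_k)$ for all large $k$.
2. (For any prescribed $\delta>0$ with $\alpha_0+\delta<1$.) $D,D'$ are $O(u)$-bilipschitz equivalent with $u(r)=\max(1,r)^{\alpha_0+\delta}$.

**Theorem B.** Let $G,H$ be non-compact compactly generated locally compact groups and $f:G\to H$ an $O(u)$-bilipschitz equivalence, $u$ sublinear. There is a constant $C_2$ with $\limsup_n L_G(n)/L_H(C_2n)\le1$.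

**Corollary.** If $L_G(Kn)\ge(1+\delta)L_G(n)$ for some $K,\delta>0$ and all large $n$ (e.g. $L_G(n)\asymp n^\alpha$, $\alpha>0$), then every compactly generated locally compact group SBE to $G$ has growth equivalent to that of $G$.

By Theorem A⁺(1), the factor $1+o(1)$ in Theorem B cannot be improved at any rate. We will need that the SBE relation is symmetric, so we check it.

**Lemma 2.2.** If $f:X\to Y$ is an $O(u)$-bilipschitz equivalence with $u$ sublinear, there is an $O(u')$-bilipschitz equivalence $Y\to X$ with $u'$ sublinear.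

*Proof.* Since $u\geq 1$, choose for each $y$ a point $g(y)\in X$ with $d(f(g(y)),y)\le 2Cu(|y|)$. As $u$ is sublinear, for $|x|$ large $|x|/(2C)\le |x|/C-Cu(|x|)\le d(f(x),f(o))\le|f(x)|+|f(o)|$. So $|x|$ is bounded by an affine function of $|f(x)|$; conversely $|f(x)|\le|f(o)|+C|x|+Cu(|x|)$. Hence there is $c\ge1$ with $|g(y)|\le c(|y|+1)$ and $|f(x)|\le c(|x|+1)$ for all $x,y$. Put $u'(r)=u(2c^2(r+1))$, which is sublinear. For $y,y'$ and $n=|y|\vee|y'|$, the distance $d(f(g(y)),f(g(y')))$ differs from $d(y,y')$ by at most $4Cu(n)\le4Cu'(n)$, and the inequalities for $f$ at $g(y),g(y')$ have error at most $Cu'(n)$. So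
$$C^{-1}d(y,y')-5u'(n)\le d(g(y),g(y'))\le C\,d(y,y')+5C^2u'(n).$$
For $x\in X$ and $y=f(x)$ we have $|y|\le c(|x|+1)$ and $|g(y)|\le 2c^2(|x|+1)$, so $d(f(g(y)),f(x))\le2Cu'(|x|)$, whence $d(g(y),x)\le C(2Cu'(|x|)+Cu'(|x|))=3C^2u'(|x|)$. $\square$

## 3. Packings, and why volume comparison stops at $1+o(1)$

A sensible first attempt is to prove that growth *is* invariant, by counting separated points. This yields Theorem B and shows where to look for a counterexample.

**Normalizations.** In a compactly generated locally compact group, every compact set lies in a power of any compact symmetric generating set $S\ni1$ (by Baire, some $S^n$ has interior, so the interiors of the $S^m$ cover). So changing generating sets changes word metrics by a bilipschitz map, replaces $u$ by some $r\mapsto u(cr)$, and changes $L_G(n),L_H(n)$ into functions lying between values at $n/c$ and $cn$. Changing the Haar measure changes $L_G,L_H$ by additive constants, which is harmless as $L_H\to\infty$ for non-compact $H$. In Theorem B we may therefore use left-invariant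 word metrics of compact symmetric generating neighborhoods of $1$, and let $b(r)$ be the left Haar measure of the closed $r$-ball ($r\ge0$ real), with $b(1)\ge1$.

**Step 1: one comparison.** *Purpose: transport separated sets by $f$.* Let $s(n,t)$ be the maximal cardinality of a subset of the $n$-ball with pairwise distances $>t$, where $t\ge2$. The $t/2$-balls around its points are disjoint and lie in the $(n+t/2)$-ball; the $t$-balls around a maximal set cover the $n$-ball. So
$$b(n)\le s(n,t)\,b(t),\qquad s(n,t)\,b(t/2)\le b(n+t/2).$$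
Let $C$ be the constant of $f$ and $C_2=4C+2$. Suppose $u(n)\le n$, $|f(o)|\le n$, $2C^2u(n)\le t\le n$ and $t\ge C_2$. If $Z\subset B_G(n)$ has pairwise distances $>t$, then the points of $f(Z)$ (for distinct points of $Z$) are at distances $>t/C-Cu(n)\ge t/(2C)$, so $f$ is injective on $Z$. Also $|f(z)|\le Cn+Cu(n)+|f(o)|\le(2C+1)n$. Hence
$$s_G(n,t)\le s_H\big((2C+1)n,\tfrac t{2C}\big)\le\frac{b_H\big((2C+1)n+\frac t{4C}\big)}{b_H\big(\frac t{4C}\big)}\le\frac{b_H(C_2n)}{b_H(t/C_2)},$$
and with $L_G(n)-L_G(t)\le\log s_G(n,t)$,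
$$L_G(n)-L_G(t)\le L_H(C_2n)-L_H(t/C_2). \tag{3.1}$$

**Simple cases.** For fixed $\varepsilon\in(0,1)$ and $n$ large, (3.1) applies with $t=\varepsilon n$, by sublinearity of $u$.

- $G=\mathbb Z^d$, $H=\mathbb Z^e$. The left side of (3.1) is at least $d\log(1/\varepsilon)-c$ and the right side at most $e\log(1/\varepsilon)+c$, with $c$ independent of $\varepsilon$ and $n$. Letting $\varepsilon\to0$ gives $d\le e$. So SBE groups $\mathbb Z^d,\mathbb Z^e$ have $d=e$.
- $c_1n\le L_G(n)\le c_2n$. Then $L_H(C_2n)\ge(c_1-\varepsilon c_2)n$, so $H$ has exponential growth.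
- $c_1n^\alpha\le L_G(n)\le c_2n^\alpha$ with $\alpha>0$. For $\varepsilon$ with $c_2\varepsilon^\alpha\le c_1/2$ we get $L_H(C_2n)\ge\frac{c_1}2n^\alpha\ge L_G(n/K)$ once $c_2K^{-\alpha}\le c_1/2$. So $b_G\preceq b_H$.

**Where this stops.** In the last two cases $L_G(\varepsilon n)$ is a small fraction of $L_G(n)$, so the term $L_G(t)$ in (3.1) can be discarded. If the growth is nearly flat, $L_G(\varepsilon n)\approx L_G(n)$, then (3.1) says almost nothing about $L_G(n)$ itself. One can then iterate (3.1) from $n$ down to a bounded radius. Each intermediate radius $t_i$ costs the increment of $L_H$ over a window around $t_i$, and pigeonholing makes these windows cheap, but not free.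

**Step 2: iteration with cheap windows.** *Purpose: prove Theorem B.* Fix an integer $m\ge1$, put $\mathcal E=C_2^{-4m}$, and choose $T$ such that for $r\ge T$: $2C^2u(r)\le\mathcal Er$, $u(r)\le r$, $|f(o)|\le r$, $\mathcal Er\ge C_2$. Let $n\ge T$ and $t_0=n$. As long as $t_i\ge T$, put $t_{i+1}=C_2^{-2j}t_i$, with $j\in\{m+1,\dots,2m\}$ minimizing $L_H(C_2^{1-2j}t_i)-L_H(C_2^{-1-2j}t_i)$. For these $m$ values of $j$ the intervals $(C_2^{-1-2j}t_i,C_2^{1-2j}t_i]$ are disjoint, with union $I_i=(C_2^{-4m-1}t_i,C_2^{-2m-1}t_i]$. The minimum is at most the average: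
$$L_H(C_2t_{i+1})-L_H(t_{i+1}/C_2)\le\tfrac1m\big[L_H(C_2^{-2m-1}t_i)-L_H(C_2^{-4m-1}t_i)\big].\tag{3.2}$$
Since $t_{i+1}\le C_2^{-2m-2}t_i$, the right end of $I_{i+1}$ is at most $C_2^{-4m-3}t_i$, below the left end of $I_i$; so the $I_i$ are pairwise disjoint. They lie in $[1,n]$, because $C_2^{-4m-1}t_i=\mathcal Et_i/C_2\ge1$. Hence the right sides of (3.2) add up to at most $\frac1m L_H(n)$ (recall $L_H(1)\ge0$).

Let $I$ be the first index with $t_I<T$. Then $t_I\ge\mathcal Et_{I-1}\ge C_2$, so $L_H(t_I/C_2)\ge0$. For $0\le i<I$ we have $2C^2u(t_i)\le\mathcal Et_i\le t_{i+1}\le t_i$ and $t_{i+1}\ge C_2$, so (3.1) applies to $(t_i,t_{i+1})$. Summing,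
$$L_G(n)\le L_G(t_I)+L_H(C_2n)+\sum_{i=1}^{I-1}\big[L_H(C_2t_i)-L_H(t_i/C_2)\big]-L_H(t_I/C_2)\le L_G(T)+\Big(1+\frac1m\Big)L_H(C_2n).$$
As $H$ is non-compact, $L_H\to\infty$, so $\limsup L_G(n)/L_H(C_2n)\le1+1/m$ for every $m$, with $C_2$ independent of $m$. Theorem B is proved. $\blacksquare$

**Step 3: the Corollary.** Let $H$ be SBE to $G$. If $G$ is compact, then for $f:G\to H$ the image is bounded, so $|y|\le M+Cu(|y|)$ for all $y\in H$ and some $M$; hence $H$ is bounded, i.e. compact. By Lemma 2.2 the converse holds too, and then both growths are bounded and equivalent. So assume both are non-compact. By Lemma 2.2, Theorem B applies in both directions, with a common integer constant $C$; we may also take $K$ to be an integer. For large $n$,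
$$L_H(n)\le(1+\delta)L_G(Cn)\le L_G(KCn),$$
$$L_G(n)\le\tfrac1{1+\delta}L_G(Kn)\le\tfrac{1+\delta/2}{1+\delta}L_H(CKn)\le L_H(CKn).$$
For bounded $n$ adjust the multiplicative constants. If $c_1n^\alpha\le L_G(n)\le c_2n^\alpha$ for large $n$, the hypothesis holds with $K^\alpha\ge2c_2/c_1$ and $\delta=1$. $\blacksquare$

So a counterexample needs scales at which $L$ increases only by a factor $1+o(1)$ when the radius is multiplied by a large constant, and a discrepancy of relative size $o(1)$. The groups of Section 1 fit: $\log|H_{N,2p}|-\log|H_{N,p}|=N\log2$, while $\log|H_{N,p}|\approx N\log(2p)$.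

## 4. Bending a cycle of length $4p$ onto one of length $2p$

Identify $\mathrm{Dih}_p$ with $\mathbb Z/2p$: position $t\ge0$ is the alternating word of length $t$ starting with $\alpha$, and $t<0$ that of length $|t|$ starting with $\beta$. Likewise $\mathrm{Dih}_\infty$ is identified with $\mathbb Z$. The (right) Cayley graph is the cycle $\mathbb Z/2p$, and $|h^{-1}h'|$ is the cyclic distance $d$. The parities of ($\alpha$, $\beta$) depend only on $t$ mod $4$ (note $4\mid2p$): $t\equiv0,1,2,3$ give $(0,0),(1,0),(1,1),(0,1)$. For instance $t=-1$ is $\beta$, with parities $(0,1)$, and $-1\equiv3$.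

We want a map of positions $\psi:\mathbb Z/4p\to\mathbb Z/2p$ that preserves residues mod $4$, because $\chi$ will have to be preserved.

**Why not $t\mapsto t/2$.** Suppose $\psi(t)\equiv t$ mod $4$ and $d(\psi(t),t/2)\le2$ near $0$. If $\psi(t+1)$ is at distance $1$ from $\psi(t)$, then $\psi(t+1)=\psi(t)+1$, by the congruence. This cannot hold for all $0\le t\le8$: we would get $\psi(9)=\psi(0)+9\in[7,11]$, which is at distance more than $2$ from $4.5$ in $\mathbb Z/2p$, $2p\ge32$. So for some $0\le t\le 8$ we have $d(\psi(t),\psi(t+1))\ge3$. Let $h,h'\in H_{N,2p}$ have trivial $\Delta$-part and $y_1$-lamps $t$ and $t+1$ in such an order that the other lamps are $1$. If $t$ is even, $h^{-1}h'=\alpha$ at $y_1$, so $d(h,h')=1$; in any case $d(h,h')\le 20N$ by (1.2). For $t$ even the images are at distance at least $2(N-1)$, by Step 1 of Proposition 1.2, though $h,h'$ have length at most $100N$. (For $t$ odd put the lamps at $y_N$, where $h^{-1}h'=\beta$, with the same conclusion.) So an additive error of order $N$ is paid at radius of order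 $N$: this is not sublinear. The remedy is to leave positions alone up to $|t|\le p/2$ and compress only beyond.

**Definition 4.1.** Let $\lambda:\mathbb R/4p\to\mathbb R/2p$ be given on $[-2p,2p]$ by
$$\lambda(t)=t\ \text{ if }|t|\le\tfrac p2,\qquad \lambda(t)=\operatorname{sgn}(t)\Big(\tfrac p2+\tfrac13\big(|t|-\tfrac p2\big)\Big)\ \text{ otherwise.}$$
For $t\in\mathbb Z/4p$ let $\psi(t)\in\mathbb Z/2p$ be a closest point to $\lambda(t)$ among those congruent to $t$ mod $4$ (equal to $t$ if $|t|\le p/2$). Define
$$\varphi:H_{N,2p}\to H_{N,p},\qquad\varphi(h,q)=\big((\psi(h_y))_y,q\big),\qquad e=160N,\quad\theta=Np/32\ (\ge1).$$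

Since $\lambda(\pm2p)=\pm p$, $\lambda$ is a homeomorphism of circles with slopes in $\{1,\frac13\}$. It maps the two arcs between $s$ and $t$ onto the two arcs between $\lambda s$ and $\lambda t$, so $\frac13d(s,t)\le d(\lambda s,\lambda t)\le d(s,t)$. Also $d(\psi(t),\lambda(t))\le2$. Hence
$$d(\psi s,\psi t)\le d(s,t)+4,\qquad d(s,t)\le3\,d(\psi s,\psi t)+12. \tag{4.1}$$
Moreover every $s\in\mathbb Z/2p$ is at distance $\le4$ from some $\psi(t)$ with $t\equiv s$ mod $4$: take such an integer $t$ within $2$ of $\lambda^{-1}(s)$; then $d(\lambda(t),s)\le2$ and $d(\psi(t),\lambda(t))\le2$.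

**Lemma 4.2.**
(a) $\chi\varphi=\chi$, and $\varphi$ is the identity on $A\cup B$.
(b) For $h,h'\in H_{N,2p}$: $|\varphi(h)^{-1}\varphi(h')|\le60|h^{-1}h'|+e$ and $|h^{-1}h'|\le60|\varphi(h)^{-1}\varphi(h')|+e$.
(c) If $|h|,|h'|\le\theta$, then $|\varphi(h)^{-1}\varphi(h')|=|h^{-1}h'|$.
(d) For $k\in H_{N,p}$ there is $h\in H_{N,2p}$ with $\chi(h)=\chi(k)$ and $|\varphi(h)^{-1}k|\le e$; if $|k|\le\theta$ one can take $\varphi(h)=k$.

*Proof.* (a) $\psi$ preserves positions mod $4$, hence parities, and fixes positions $|t|\le1$.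

(b) Let $q$ be the $\Delta$-part of $h$, which is also that of $\varphi(h)$. The lamps of $h^{-1}h'$ are the elements $h_y^{-1}h'_y$ permuted by $q^{-1}$, and those of $\varphi(h)^{-1}\varphi(h')$ are the $\psi(h_y)^{-1}\psi(h_y')$ permuted by the same $q^{-1}$. Let $\mu',\mu$ be the respective maximal lamp sizes. By (4.1), $\mu\le\mu'+4$ and $\mu'\le3\mu+12$. By (1.2),
$$|\varphi(h)^{-1}\varphi(h')|\le10N(\mu'+5)\le20|h^{-1}h'|+60N,$$
$$|h^{-1}h'|\le10N(3\mu+13)\le60|\varphi(h)^{-1}\varphi(h')|+160N.$$

(c) By (1.2) all lamps of $h,h'$ have size at most $1+2\theta/N=1+p/16\le p/8$. Let $\tilde h,\tilde h'\in\widetilde H_N$ be the lifts with the same positions and $\Delta$-parts. Since $\psi(t)=t$ for $|t|\le p/2$, their images in $H_{N,p}$ are $\varphi(h),\varphi(h')$. The element $\tilde\zeta=\tilde h^{-1}\tilde h'$ has lamps of size at most $p/4$; it maps to $\zeta'=h^{-1}h'$ and to $\zeta=\varphi(h)^{-1}\varphi(h')$. A geodesic word for $\zeta'$ has length $\le2\theta$. By (1.2) its value in $\widetilde H_N$ has lamps of size at most $1+p/8\le p/2$.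 As $\mathrm{Dih}_\infty\to\mathrm{Dih}_{2p}$ is injective on $\{|t|\le p/2\}$, this value equals $\tilde\zeta$. So the same word represents $\zeta$, and $|\zeta|\le|\zeta'|\le2\theta$. The same argument for a geodesic word for $\zeta$, using that $\mathrm{Dih}_\infty\to\mathrm{Dih}_p$ is injective on $\{|t|\le p/2\}$, gives $|\zeta'|\le|\zeta|$.

(d) Take the same $\Delta$-part, and for each lamp position $s$ of $k$ a position $t\equiv s$ mod $4$ with $d(\psi(t),s)\le4$. Then $\chi(h)=\chi(k)$ and $|\varphi(h)^{-1}k|\le10N\cdot5\le e$. If $|k|\le\theta$, the lamps of $k$ have size $\le p/8$; take the same positions. $\square$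

## 5. Long segments in the action of the Grigorchuk group

The ambient group must be finitely generated, must reach more and more lamps, and must itself grow slowly. Let $\Gamma=\langle a,b,c,d\rangle$ be the first Grigorchuk group, acting on the left on finite and infinite words over $\{0,1\}$: $a$ flips the first letter, and
$$b=(a,c),\quad c=(a,d),\quad d=(1,b),$$
where $s=(s|_0,s|_1)$ means $s(\varepsilon\xi)=\varepsilon\,s|_\varepsilon(\xi)$. In general $g|_u$, the *section* at a finite word $u$, is defined by $g(u\xi)=g(u)\,g|_u(\xi)$, and $(gh)|_u=g|_{hu}\,h|_u$. The elements $a,b,c,d$ are involutions and $\{1,b,c,d\}$ is a Klein group. Put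
$$S=\{a,b,c,d\},\quad X_l=\{0,1\}^l,\quad o=1^\infty,\quad X=\Gamma o,\quad o_l=1^l,\quad o_l'=1^{l-1}0,$$
and let $F$ flip the last letter of words in $X_l$. It commutes with $\Gamma$, since a section acts on one-letter words by a permutation of $\{0,1\}$, which commutes with the flip; and $o'_l=Fo_l$. From the definition: $b,c,d$ fix $o$ and every one-letter word; for $s\in\{b,c,d\}$ we have $s|_{1^j}\in\{b,c,d\}$; the triple $(b,c,d)|_{1^j0}$ is a permutation of $(a,a,1)$; and $s|_{1^j0u}=1$ if $u\ne\emptyset$. Sections of $a$ at nonempty words are trivial.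

**Lemma 5.1.** The graph on $X_l$ with edges $x - sx$ ($s\in S$) is, up to loops and multiplicities, a path with $2^l$ vertices and endpoints $o_l,o_l'$. So $\Gamma$ is transitive on $X_l$ and $d(o_l,o_l')=2^l-1$.

*Proof.* For $l=1$: $a$ swaps the two points and $b,c,d$ fix them. For $l\ge2$ and $u\in X_{l-1}$, $s(u\varepsilon)=(su)(s|_u\varepsilon)$, and $s|_u$ moves $\varepsilon$ iff $s|_u=a$. This happens only for $u=1^{l-2}0=o'_{l-1}$ and exactly two of $b,c,d$, and these fix $o'_{l-1}$. So $X_l$ consists of two copies $X_{l-1}1$, $X_{l-1}0$ of the path $X_{l-1}$, joined by one edge between $o'_{l-1}1$ and $o'_{l-1}0$. The endpoints are $o_{l-1}1=o_l$ and $o_{l-1}0=o'_l$. $\square$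

For $l=2$ the path is $11 - 01 - 00 - 10$; for $l=3$ it is $111 - 011 - 001 - 101 - 100 - 000 - 010 - 110$.

**Lemma 5.2.** Let $r(l)=2^{l-1}-2$, $l\ge2$. If $|g|\le r(l)$, then $go=(g1^{l-1})1^\infty$, $go_l=(g1^{l-1})1$, $go_l'=(g1^{l-1})0$. Hence for $|g|,|g'|\le r(l)$,
$$go=g'o\iff go_l=g'o_l\iff go'_l=g'o'_l,\qquad\text{and}\qquad go_l\ne g'o_l'. \tag{5.1}$$
Also $|\{go:|g|\le n\}|\le n+1$.

*Proof.* Apply the letters of a geodesic word for $g$ successively to $1^{l-1}=o_{l-1}$. A letter is always applied at a point at distance at most $r(l)-1<2^{l-1}-1$ from $o_{l-1}$, so never at $o'_{l-1}$. So all the sections involved lie in $\{1,b,c,d\}$, which fixes $1^\infty$, $1$ and $0$. This gives the formulas, and (5.1) follows; the last part of (5.1) compares last letters. For the count, take $l$ with $r(l)\ge n$: by (5.1) we count points $go_l$ in the $n$-ball around an endpoint of a path. $\square$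

## 6. Subexponential growth of $W=(A\times B)\wr_X\Gamma$

From now on $A,B$ denote two fixed groups isomorphic to $(\mathbb Z/2)^2$. Recall the permutational wreath product:
$$W=(A\times B)\wr_X\Gamma=\Big(\bigoplus_XA\times B\Big)\rtimes\Gamma,\quad(f,g)(f',g')=(f\cdot gf',gg'),\quad(gf')(x)=f'(g^{-1}x).$$
It is generated by $T=S\cup(A\setminus1)\cup(B\setminus1)$, with $A,B$ placed at $o$. A lamp letter occurring in a word at the moment when the $\Gamma$-part of the prefix is $g$ acts at the point $go$. We also write $f=(f_A,f_B)$.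

**Proposition 6.1.** $L_W(n)=O(n^{\alpha'})$ for every $\alpha'\in(\alpha_0,1)$. In particular $L_W(n)=o(n)$.

The method is Bartholdi's, and Bartholdi–Erschler's for inverted orbits.

**Step 1: weights and words to count.** For a word $w=s_1\cdots s_n$ in $S$ let $g_i=s_1\cdots s_i$ and $O(w)=\{g_io:0\le i\le n\}$. Use the weights
$$\|a\|=1-\eta^3,\quad\|b\|=\eta^3,\quad\|c\|=1-\eta^2,\quad\|d\|=1-\eta,$$
extended additively to words. They are positive and $<1$ since $0<\eta<1$. As $\eta^3=2-\eta-\eta^2$, we have $\|b\|=\|c\|+\|d\|$, so each of $\|b\|,\|c\|,\|d\|$ is at most the sum of the other two. Let $\omega(t)=\max\{|O(w)|:\|w\|\le t\}$, and let $\nu(t)$ be the logarithm of the number of elements of $\Gamma$ represented by words with $\|w\|\le t$. Both are finite and non-decreasing.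

Replacing two adjacent letters of $\{b,c,d\}$ by their product (possibly empty) does not change the element represented and does not increase $\|w\|$. It does not change $O(w)$, since $b,c,d$ fix $o$, so that the prefixes around these letters all have the same value at $o$. So we may assume that no two letters of $\{b,c,d\}$ are adjacent. Then each of them, except possibly the first letter of $w$, is immediately preceded by an $a$.

**Step 2: splitting a word into two.** For $\varepsilon\in\{0,1\}$ let $w_\varepsilon$ be the word with letters $s_j|_{g_j^{-1}\varepsilon}$ (trivial letters deleted). If $g_i\varepsilon'=\varepsilon$, then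
$$g_i|_{\varepsilon'}=\prod_{j\le i}s_j|_{s_{j+1}\cdots s_i\varepsilon'}=\prod_{j\le i}s_j|_{g_j^{-1}\varepsilon}$$
is represented by a prefix of $w_\varepsilon$ (all of $w_\varepsilon$ if $i=n$). With $\varepsilon'=1$ we get $g_io=\varepsilon\,(g_i|_1o)\in\varepsilon\,O(w_\varepsilon)$, so $|O(w)|\le|O(w_0)|+|O(w_1)|$. With $i=n$ we see that $g_n$ is determined by its action on one-letter words and the elements represented by $w_0,w_1$.

**Step 3: the weight contracts.** A letter $a$ contributes $0$ to $\|w_0\|+\|w_1\|$. The letters $b,c,d$ contribute, using $\eta^3+\eta^2+\eta=2$,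
$$\|a\|+\|c\|=\eta=\eta(\|a\|+\|b\|),\quad\|a\|+\|d\|=\eta^2=\eta(\|a\|+\|c\|),\quad\|b\|=\eta^3=\eta(\|a\|+\|d\|).$$
Charging each of them to itself and the $a$ before it, we get $\|w_0\|+\|w_1\|\le\eta(\|w\|+\|a\|)\le\eta(\|w\|+1)$.

**Step 4: the recursion.** Let $\|w\|\le t$. The number $\lfloor\|w_0\|\rfloor$ takes at most $\eta(t+1)+1\le t+2$ values; for the value $i$ we have $\|w_0\|\le t_0:=i+1$ and $\|w_1\|\le t_1:=\eta(t+1)-i$. There are two actions on one-letter words. So $\Psi=\omega$ and $\Psi=\nu$ both satisfy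
$$\Psi(t)\le\log(2(t+2))+\sup\{\Psi(t_0)+\Psi(t_1):t_0,t_1\ge0,\ t_0+t_1\le\eta(t+1)+1\}.$$
Let $q=2^{1-\alpha'}\eta^{\alpha'}=2(\eta/2)^{\alpha'}$, which is $<1$ since $\alpha'>\alpha_0$. Suppose $C\ge1$, $\Psi(s)\le C(s+1)^{\alpha'}$ for $s\le t-1$, and $t$ is so large that $\eta(t+1)+1\le t-1$. Concavity gives
$$\Psi(t)\le2C\Big(\frac{\eta(t+1)+3}2\Big)^{\alpha'}+\log(2(t+2))=Cq(t+1)^{\alpha'}\Big(1+\frac3{\eta(t+1)}\Big)^{\alpha'}+\log(2(t+2)),$$
which is $\le C(t+1)^{\alpha'}$ for $t\ge t_*$, with $t_*$ independent of $C\ge1$. Choose $C$ so that the bound holds for $t\le t_*$; then induction on $i$, for $t\le t_*+i$, gives $\Psi(t)=O(t^{\alpha'})$.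

**Step 5: counting in $W$.** A word of length $n$ in $T$ gives $(f,g)\in W$ with $\operatorname{supp}f\subset O(w)$, where $w$ is its $S$-part, and $\|w\|\le n$. The set $O(w)$ has at most $\omega(n)$ points, all in $\{go:|g|\le n\}$, a set of at most $n+1$ points by Lemma 5.2. So $f$ is described by a list of $\omega(n)$ entries, each being "nothing" or a point with one of $16$ values, and
$$L_W(n)\le\nu(n)+\omega(n)\log(16(n+2)).$$
Applying Step 4 with an exponent strictly between $\alpha_0$ and $\alpha'$ absorbs the logarithm. $\square$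

## 7. The groups $D(\mathbf H)$: separating $A$ and $B$ by a long segment

In $W$ the lamps $A$ and $B$ sit at the same point and commute. We now put them at opposite ends $o_l,o'_l$ of the segments $X_l$, for infinitely many $l$ at once, with lamp groups in which they do not commute. A word shorter than the segment cannot see the difference.

**Definition 7.1.** Let $3\le l_1<l_2<\cdots$ and write
$$X^k=X_{l_k},\quad o_k=o_{l_k},\quad o_k'=o_{l_k}',\quad r_k=r(l_k)=2^{l_k-1}-2,\quad R_k=2^{l_k}-1=d(o_k,o_k').$$
(From now on $o_k,o'_k$ have this meaning.) Let $\mathbf H=(H_k)$ be finite groups, each containing and generated by copies of $A$ and $B$, with a homomorphism $\chi:H_k\to A\times B$ that is the identity on $A$ and on $B$. Put $M_k=\ker\chi$, and let $|\cdot|$ on $H_k$ be word length for $A\cup B$; geodesic words alternate between $A\setminus1$ and $B\setminus1$. Let $D=D(\mathbf H)$ be the subgroup of $\big(\prod_kH_k^{X^k}\big)\rtimes\Gamma$ generated by $T$, where $\alpha\in A$ acts as the function equal to $\alpha$ at $o_k$ for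 every $k$ (and $1$ elsewhere), and $\beta\in B$ as the function equal to $\beta$ at $o'_k$ for every $k$.

Here $\alpha,\beta$ denote arbitrary elements of $A,B$. Note that $\chi$ is injective on $A\cup B$. Write $\gamma_{k,x}\in H_k$ for the coordinates of $\gamma\in D$. For a word in $T$, the coordinate $(k,x)$ is the ordered product of the letters of $A$ occurring at $S$-prefix $g$ with $go_k=x$ and the letters of $B$ occurring at $S$-prefix $g$ with $go_k'=x$. Write $z|_l$ for the prefix of length $l$ of a word $z$.

**Lemma 7.2.**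
(i) A word of length $\le r_k$ has all its coordinates $(k,x)$ in $A\cup B$; if it is trivial in $W$, they are trivial.
(ii) $t\mapsto t$ ($t\in T$) extends to a surjection $\pi:D\to W$. For $\pi(\gamma)=(f_A,f_B;g)$,
$$\chi(\gamma_{k,x})=\chi_{k,x}(\pi\gamma):=\Big(\sum_{z|_{l_k}=x}f_A(z),\ \sum_{F(z|_{l_k})=x}f_B(z)\Big).$$
(iii) $K:=\ker\pi=\bigoplus_kM_k^{X^k}$.
(iv) $\gamma\mapsto(\pi(\gamma),(\gamma_{k,x}))$ is a bijection from $D$ to the set of all $(w,(h_{k,x}))$ with $w\in W$, $\chi(h_{k,x})=\chi_{k,x}(w)$ for all $k,x$, and, for all but finitely many $k$, $h_{k,x}\in A\cup B$ for all $x$.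

*Proof.* (i) All $S$-prefixes $g$ have length $\le r_k$. By (5.1), letters of $A$ and of $B$ act at different points of $X^k$, and the coordinate at $go_k$ (resp. $go'_k$) equals the $A$-lamp (resp. $B$-lamp) of $W$ at $go$.

(ii) Suppose a word is trivial in $D$. Its $\Gamma$-part is trivial, and taking $k$ with $r_k$ at least its length, the identification in (i) shows that its lamps in $W$ are trivial. So $\pi$ is well defined; it is onto. The formula holds since $go_k=(go)|_{l_k}$ and $go'_k=F(go_k)$.

(iii) "$\subset$": by (ii) the coordinates of an element of $K$ lie in $M_k$, and by (i) they vanish for large $k$.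

"$\supset$": first, $M_k$ is generated by the commutators $[\alpha,\beta]=\alpha\beta\alpha^{-1}\beta^{-1}$, $\alpha\in A$, $\beta\in B$. Indeed, the subgroup they generate is normal because
$$\alpha'[\alpha,\beta]\alpha'^{-1}=[\alpha'\alpha,\beta][\alpha',\beta]^{-1},\qquad\beta'[\alpha,\beta]\beta'^{-1}=[\alpha,\beta']^{-1}[\alpha,\beta'\beta];$$
in the quotient by it $A$ and $B$ commute, so this is a quotient of $A\times B$, and it maps onto $A\times B$ by $\chi$. Hence it is $A\times B$ and the subgroup is $M_k$.

Now let $x\in X^k$ and choose $g,g'\in\Gamma$ with $go_k=x=g'o_k'$. The element $[g\alpha g^{-1},g'\beta g'^{-1}]\in D$ is trivial in $W$, as $A\times B$ is abelian. At level $j$ it can be nontrivial only at a point $go_j=g'o'_j$. Its coordinate at $(k,x)$ is $[\alpha,\beta]$, and all others are trivial: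

- at other points of level $k$ this is clear;
- for $j<k$: $go_j=x|_{l_j}$, and $g'o_j=x|_{l_j}$ since $o'_k$ has prefix $o_j$; so $g'o_j'=F(x|_{l_j})\ne go_j$;
- for $j>k$: $go_j=g'o_j'$ would give, by taking prefixes of length $l_k$, $go_k=g'o_k$, while $go_k=g'o_k'=F(g'o_k)\ne g'o_k$.

(iv) An element is determined by its $\Gamma$-part and coordinates, so the map is injective; its image lies in the stated set by (i), (ii). Conversely, given $(w,(h_{k,x}))$, lift $w$ to $\gamma_0\in D$. For large $k$, both $h_{k,x}$ and $(\gamma_0)_{k,x}$ lie in $A\cup B$ and have the same $\chi$, hence agree. So $\kappa=(h_{k,x}(\gamma_0)_{k,x}^{-1})$ lies in $\bigoplus_kM_k^{X^k}=K$, and $\kappa\gamma_0$ is the required element. $\square$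

## 8. Alternating visits and the length of kernel elements

We now measure how many letters a coordinate costs. Let $v=s_1\cdots s_n$ be a word in $S$, $g_i=s_1\cdots s_i$; call $i\in\{0,\dots,n\}$ a *time*. At time $i$ the point $x\in X^k$ gets a visit of type $A$ if $g_io_k=x$ and of type $B$ if $g_io_k'=x$; never both, as $o_k\ne o_k'$.

**Definition 8.1.** $\mathrm{alt}_k(x;v)$ is the largest length of a sequence of times $i_1<i_2<\cdots$ at which $x$ gets visits of alternating types (starting with either).

To see this on a small path take $X_2$, $x=11$, $v=aba$: the points $g_i^{-1}x$ are $11,01,00,10$, so $x$ gets a visit of type $A$ at time $0$ and of type $B$ at time $3$, and the alternation number is $2$.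

**(8.1)** *If a word in $T$ with $S$-part $v$ represents $\gamma$, then $|\gamma_{k,x}|\le\mathrm{alt}_k(x;v)$.* Group the letters contributing to the coordinate $(k,x)$ into maximal $A$- and $B$-syllables; consecutive syllables occur at different times.

**(8.2)** *$|\gamma|\ge R_k(|\gamma_{k,x}|-1)$.* Indeed $g_{i+1}^{-1}x=s_{i+1}g_i^{-1}x$, so $g_i^{-1}x$ moves along edges of $X^k$, and between alternating visits it goes from $o_k$ to $o'_k$ or back, which takes at least $R_k$ steps.

**(8.3)** *(a) If $\mathrm{alt}_k(x;v)=m\ge1$, then for the concatenation of $J\ge1$ passes $v,v^{-1},v,\dots$ the alternation number at $x$ is at least $J(m-1)+1$. (b) If $v$ represents $1$, $\mathrm{alt}_k(x;v)=m\ge1$ and $\mathrm{alt}_k(x;v')=m'\ge1$, then $\mathrm{alt}_k(x;vv')\ge m+m'-1$. If $m=0$, it is at least $m'$.*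

(a) The prefixes along the passes are $g_0,\dots,g_n$, then $g_{n-1},\dots,g_0$, then $g_1,\dots,g_n$, and so on. Let $i_1<\dots<i_m$ be an alternating sequence. The first pass gives $m$ alternating visits ending with $i_m$; the second adds $i_{m-1},\dots,i_1$, the third adds $i_2,\dots,i_m$, and so on, each adding $m-1$ further alternating visits at strictly later times.

(b) Since $v$ represents $1$, the prefixes along $v'$ are those of $v'$ alone. Take an alternating sequence of $v$ followed by one of $v'$. If the last visit of the first and the first visit of the second have the same type (in particular if they occur at the same time), delete one of them. The last claim is clear.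

**(8.4)** Let $v_k$ be a word of minimal length $\rho_k$ in $S$ such that $\{g_io_k\}=X^k$; then also $\{g_io_k'\}=F\{g_io_k\}=X^k$. Such words exist by transitivity, and $\rho_k\ge1$ depends only on $l_k$. Every $x\in X^k$ gets a visit of each type, so its alternation number for $v_k$ is at least $2$, and by (8.3)(a) *$J$ passes $v_k,v_k^{-1},\dots$ have alternation number at least $J+1$ at every $x\in X^k$.*

**Lemma 8.2.** Let $v$ be a word in $S$ of length $n$ and $(c_x)\in M_k^{X^k}$ with $\mathrm{alt}_k(x;v)\ge|c_x|+1$ whenever $c_x\ne1$. There is $\kappa\in K$, represented by a word of length $\le8n+4$, with $\kappa_{k,x}=c_x$ for all $x\in X^k$.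

*Proof.* *First we write all the $c_x$ along a single pass.* For each $x$ with $c_x\ne1$, write $c_x$ as a geodesic (alternating) word and place its letters, in order, at alternating times of $x$: letters of $A$ at visits of type $A$, letters of $B$ at visits of type $B$. Whichever type comes first, this is possible because there are at least $|c_x|+1$ alternating times. This gives $\varepsilon_i\in A$, $\varepsilon_i'\in B$ for $0\le i\le n$. It is consistent, since at time $i$ exactly one $x$ has $g_io_k=x$ and exactly one has $g_io_k'=x$. Set the remaining $\varepsilon_i,\varepsilon_i'$ to be $1$.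

*Then we erase the trace in $W$.* Take the word consisting of: a pass along $v$ inserting $\varepsilon_i\varepsilon_i'$ at time $i$; a pass back inserting $\varepsilon_i^{-1}$; a pass forth inserting $\varepsilon_i'^{-1}$; a pass back with no insertions. It is trivial in $W$: its $\Gamma$-part is $1$, and every lamp letter is cancelled at the same point, since $A\times B$ is abelian. So it represents some $\kappa\in K$. Its $(k,x)$-coordinate is $c_x\cdot a^{-1}\cdot b^{-1}$, where $a$ and $b$ are the products of the $A$- and $B$-letters used for $x$; and $(a,b)=\chi(c_x)=(1,1)$. Its length is at most $4n+4(n+1)$. $\square$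

**Lemma 8.3.** Suppose every element of $H_j$ has length at most $\Theta_j$, for all $j$, with $\Theta_j$ positive integers. Put $Q_0=0$, $Q_k=Q_{k-1}+8\rho_k\Theta_k+4$, and suppose $r_{k+1}\ge Q_k$ for all $k\ge1$. Then every $\kappa\in\bigoplus_{j\le k}M_j^{X^j}$ has $|\kappa|_D\le Q_k$.

*Proof.* Induct on $k$; $k=0$ is trivial. By (8.4) and Lemma 8.2 with $\Theta_k$ passes of $v_k$, there is $\kappa'\in K$ of length $\le8\rho_k\Theta_k+4\le r_{k+1}$ with the same level-$k$ coordinates as $\kappa$. By Lemma 7.2(i) it is trivial at levels $>k$. So $\kappa\kappa'^{-1}\in\bigoplus_{j<k}M_j^{X^j}$, which has length $\le Q_{k-1}$ by induction. $\square$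

## 9. Transferring lengths from $D(\mathbf H^1)$ to $D(\mathbf H^2)$

The next lemma says: if two elements, one in each group, have the same image in $W$ and comparable coordinates at one level $k$, and nothing happens above level $k$, then their lengths are comparable. Coordinates below level $k$ are ignored altogether, at the price $Q_{k-1}$.

**Lemma 9.1.** Let $D_1=D(\mathbf H^1)$, $D_2=D(\mathbf H^2)$ (same $l_k$) both satisfy the hypotheses of Lemma 8.3 with the same $\Theta_k$. Let $\zeta\in D_1$, $\hat\zeta\in D_2$ have the same image in $W$, let $k\ge0$, $m=|\zeta|_{D_1}$, and let $e\ge0$ be an integer. Assume $\hat\zeta_{j,x}\in A\cup B$ for all $j>k$ and all $x$. If $k=0$ put $E=0$. If $k\ge1$ assume one of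

- (iso) $|\hat\zeta_{k,x}|=|\zeta_{k,x}|$ for all $x\in X^k$ (then put $E=0$);
- (coarse) $|\hat\zeta_{k,x}|\le60|\zeta_{k,x}|+e$ for all $x\in X^k$ (then put $E=8(e+61)\rho_k$).

If $976m+E+4\le r_{k+1}$, then $|\hat\zeta|_{D_2}\le977m+E+4+Q_{k-1}$ (and $\le m$ if $k=0$).

*Proof.* **Step 1: read the same word in $D_2$.** Let $v$ be a word of length $m$ representing $\zeta$, $v_0$ its $S$-part, and $\xi\in D_2$ the element represented by $v$. Then $\pi(\xi)=\pi(\hat\zeta)$ and $|\xi|\le m$. For $j>k$, $\xi_{j,x}\in A\cup B$ by Lemma 7.2(i), with the same $\chi$ as $\hat\zeta_{j,x}$; so they are equal. If $k=0$ this means $\hat\zeta=\xi$, and we are done. Let $k\ge1$ and $\mathrm{alt}(x)=\mathrm{alt}_k(x;v_0)$. By (8.1), $|\zeta_{k,x}|,|\xi_{k,x}|\le\mathrm{alt}(x)$. Put $c_x=\hat\zeta_{k,x}\xi_{k,x}^{-1}\in\ker(\chi|_{H_k^2})$.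

**Step 2: correct level $k$.** *Case (iso).* If $\mathrm{alt}(x)\le1$, then $\hat\zeta_{k,x}$ and $\xi_{k,x}$ lie in $A\cup B$ and have the same $\chi$, so $c_x=1$. Otherwise $|c_x|\le2\,\mathrm{alt}(x)$, and four passes of $v_0$ have alternation number at least $4(\mathrm{alt}(x)-1)+1\ge2\,\mathrm{alt}(x)+1$. Lemma 8.2 gives $\kappa\in\ker(D_2\to W)$ of length $\le32m+4$ with $\kappa_{k,x}=c_x$ for all $x$.

*Case (coarse).* Now $|c_x|\le61\,\mathrm{alt}(x)+e$. Take $122$ passes of $v_0$ (an even number, so they represent $1$) followed by $e+61$ passes of $v_k$. By (8.3) and (8.4) the alternation number at $x$ is at least $\big(122(\mathrm{alt}(x)-1)+1\big)+(e+62)-1=122\,\mathrm{alt}(x)-60+e$ if $\mathrm{alt}(x)\ge1$, and at least $e+62$ if $\mathrm{alt}(x)=0$. In all cases it is at least $61\,\mathrm{alt}(x)+e+1$. Lemma 8.2 gives $\kappa\in\ker(D_2\to W)$ with $\kappa_{k,x}=c_x$ for all $x$, of length at most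
$$8\big(122m+(e+61)\rho_k\big)+4=976m+E+4.$$

**Step 3: the lower levels.** In both cases $\kappa$ has length $\le r_{k+1}$, so it is trivial at levels $>k$. The element $\hat\zeta\xi^{-1}\in\ker(D_2\to W)$ has coordinates $\hat\zeta_{j,x}\xi_{j,x}^{-1}$, which are trivial for $j>k$ and equal $c_x$ for $j=k$. So $\hat\zeta=\kappa'\kappa\xi$ with $\kappa'\in\bigoplus_{j<k}\ker(\chi|_{H_j^2})^{X^j}$, and $|\kappa'|\le Q_{k-1}$ by Lemma 8.3. Add up the three lengths. $\square$

## 10. Scales: first $l_k$, then $p_k$ and $N_k$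

Let $L=2\cdot10^6$, $Q_0=P_0=0$. Inductively, for $k\ge1$:

1. choose $l_k\ge3$, $l_k>l_{k-1}$ (if $k>1$), with $r_k\ge kLQ_{k-1}$; this determines $R_k,\rho_k$;
2. choose an even $p_k\ge2^{17}k\rho_k$ and an odd $N_k\ge3$, put $\Theta_k=30N_kp_k$ and $Q_k=Q_{k-1}+8\rho_k\Theta_k+4=Q_{k-1}+240\rho_kN_kp_k+4$, such that
$$L_W(kQ_k)\le N_k/8,\qquad P_{k-1}\le N_k/8; \tag{10.1}$$
3. put $P_k=P_{k-1}+2^{l_k}\log|\ker(\chi:H_{N_k,p_k}\to A\times B)|$.

For Theorem A take $p_k=2^{17}k\rho_k$ and $N_k$ large enough. Condition (10.1) can be met: once everything else is fixed, $Q_k$ is an affine function of $N_k$, and $L_W(n)=o(n)$ by Proposition 6.1. This is the reason for the $N$-point segment in Section 1: doubling the cycles gains $2^{l_k}N_k\log2$ in the logarithm of the size, at a radius proportional to $N_k$, where $W$ contributes only $o(N_k)$.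

Let $H_k=H_{N_k,p_k}$, $H_k'=H_{N_k,2p_k}$, with the identification of $A=\langle\sigma\rangle\times\langle\alpha\rangle$ and $B=\langle\tau\rangle\times\langle\beta\rangle$ of Section 1, and
$$D=D(\mathbf H),\qquad D'=D(\mathbf H'),\qquad\varphi_k:H_k'\to H_k\ \text{ as in Section 4},\qquad e_k=160N_k,\quad\theta_k=N_kp_k/32.$$
By Proposition 1.2 the elements of $H_k$ and $H_k'$ have length at most $10N_k(2p_k+1)\le\Theta_k$, and $r_{k+1}\ge Q_k$, so Lemmas 8.3 and 9.1 apply to $D$ and $D'$. Put $E_k=8(e_k+61)\rho_k\le1768\rho_kN_k$. From $p_k\ge2^{17}k\rho_k$ we get $R_k\theta_k/(2k)=R_kN_kp_k/(64k)\ge2^{11}\rho_kN_k$, hence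
$$E_k\le\frac{R_k\theta_k}{2k}. \tag{10.2}$$
Also $\theta_k\ge2$.

## 11. The map $\Phi:D'\to D$ is a sublinear bilipschitz equivalence

By Lemma 7.2(iv) and Lemma 4.2(a), $\Phi(w,(h_{k,x}))=(w,(\varphi_k(h_{k,x})))$ defines a map $\Phi:D'\to D$ with $\Phi(1)=1$.

**Step 1: the error function.** For an integer $n\ge1$ let $k(n)=\max\{k:r_k<Ln\}$, or $0$ if there is none. Then $k(n)\to\infty$ and $r_{k(n)+1}\ge Ln$. If $k=k(n)\ge1$, then $Q_{k-1}\le r_k/(kL)<n/k$. Define
$$\mathrm{err}(n)=4+Q_{k-1}+\begin{cases}E_k&\text{if }n\ge R_k\theta_k/2\\0&\text{otherwise}\end{cases}\quad(k=k(n)\ge1),\qquad\mathrm{err}(n)=4\ \text{ if }k(n)=0.$$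
If $n\ge R_k\theta_k/2$ then $E_k\le n/k$ by (10.2). So $\mathrm{err}(n)\le4+2n/k(n)$ when $k(n)\ge1$, and $u(r):=\max(\{4\}\cup\{\mathrm{err}(n):1\le n\le r\})$ is non-decreasing, $\ge1$ and sublinear.

**Step 2: set-up for two points.** Let $\gamma',\eta'\in D'$, $n=\max(|\gamma'|,|\eta'|)\ge1$ (the case $n=0$ is trivial), $k=k(n)$, $\gamma=\Phi(\gamma')$, $\eta=\Phi(\eta')$, $\zeta'=\gamma'^{-1}\eta'$, $\zeta=\gamma^{-1}\eta$. We compare $|\zeta'|=d(\gamma',\eta')$ with $|\zeta|=d(\gamma,\eta)$. (The element $\eta$ is not to be confused with the number $\eta$ of Section 6.) The elements $\zeta',\zeta$ have the same image in $W$, and with $g$ the $\Gamma$-part of $\gamma'$,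
$$\zeta'_{j,y}=(\gamma'_{j,gy})^{-1}\eta'_{j,gy},\qquad\zeta_{j,y}=\varphi_j(\gamma'_{j,gy})^{-1}\varphi_j(\eta'_{j,gy}).$$

**Step 3: levels $j>k$ are invisible.** Here $|\gamma'|,|\eta'|,|\zeta'|\le2n\le r_j$, so by Lemma 7.2(i) the coordinates of $\gamma',\eta',\zeta'$ lie in $A\cup B$. If $f,f'\in A\cup B$ and $f^{-1}f'\in A\cup B$, then, looking at $\chi$, either both $f,f'$ lie in $A$ or both lie in $B$, so the product is the same in $H_j'$ and in $H_j$. As $\varphi_j$ is the identity on $A\cup B$, also $\zeta_{j,y}\in A\cup B$ for $j>k$.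

**Step 4: level $k$, if $k\ge1$.** If all $|\gamma'_{k,x}|,|\eta'_{k,x}|\le\theta_k$, Lemma 4.2(c) gives $|\zeta_{k,y}|=|\zeta'_{k,y}|$ for all $y$, and we use (iso) with $E=0$. Otherwise (8.2) gives $n\ge R_k(\theta_k-1)\ge R_k\theta_k/2$; Lemma 4.2(b) gives the coarse inequality in both directions with $e=e_k$, and $E=E_k\le n/k$. In either case $E+4+Q_{k-1}\le\mathrm{err}(n)\le u(n)$.

**Step 5: both inequalities.** Apply Lemma 9.1 to $(\zeta',\zeta)$: here $m=|\zeta'|\le2n$ and $976m+E+4\le1957n\le Ln\le r_{k+1}$. Hence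
$$|\zeta|\le977|\zeta'|+u(n),\qquad\text{and also}\quad|\zeta|\le1954n+4+2n\le1960n.$$
Apply Lemma 9.1 to $(\zeta,\zeta')$: here $m=|\zeta|\le1960n$ and $976m+E+4\le1\,912\,965\,n\le Ln\le r_{k+1}$. Hence $|\zeta'|\le977|\zeta|+u(n)$. (If $k=0$, Lemma 9.1 gives the stronger bounds $|\zeta|\le|\zeta'|$ and $|\zeta'|\le|\zeta|$.)

**Step 6: coarse surjectivity.** Let $\eta\in D$, $n=|\eta|\ge1$, $k=k(n)$. Using Lemma 7.2(iv), define $\gamma'\in D'$ with the same $W$-image as $\eta$ by:

- $\gamma'_{j,x}=\eta_{j,x}\in A\cup B$ for $j>k$ (recall $n\le r_j$);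
- $\gamma'_{j,x}=a_0b_0$, where $(a_0,b_0)=\chi(\eta_{j,x})\in A\times B$, for $j<k$;
- $\gamma'_{k,x}$ (if $k\ge1$) from Lemma 4.2(d): if all $|\eta_{k,x}|\le\theta_k$, with $\chi(\gamma'_{k,x})=\chi(\eta_{k,x})$ and $\varphi_k(\gamma'_{k,x})=\eta_{k,x}$ for all $x$; otherwise with $\chi(\gamma'_{k,x})=\chi(\eta_{k,x})$ and $|\varphi_k(\gamma'_{k,x})^{-1}\eta_{k,x}|\le e_k$, in which case $n\ge R_k\theta_k/2$ by (8.2).

Then $\Phi(\gamma')^{-1}\eta\in K$ is trivial at levels $>k$. At level $k$ it is either trivial or has coordinates of length $\le e_k$. In the latter case Lemma 8.2 applied to $e_k$ passes of $v_k$ (alternation number at least $e_k+1$ by (8.4)) gives $\kappa\in K$ of length $\le8e_k\rho_k+4\le E_k+4\le n+4\le r_{k+1}$ with the same level-$k$ coordinates and trivial levels $>k$. What remains lies in $\bigoplus_{j<k}M_j^{X^j}$, so has length $\le Q_{k-1}$ by Lemma 8.3. So $d(\Phi(\gamma'),\eta)\le\mathrm{err}(n)\le u(n)$. (If $k=0$ the distance is $0$; if $n=0$ then $\eta=1=\Phi(1)$.)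

Hence $\Phi$ is an $O(u)$-bilipschitz equivalence with $C=977$, and $D,D'$ are SBE.

## 12. A gap of $2^{l_k}N_k\log 2$ that rescaling cannot absorb

Between the radii $Q_k$ and $kQ_k$ the growth of $D$ is nearly flat: by radius $Q_k$ all kernel elements of levels $\le k$ have appeared, and up to radius $kQ_k$ no level above $k$ is felt. So replacing $Q_k$ by $CQ_k$ does not make up for the missing factor.

Fix $C\ge1$ and let $k\ge C$. Write $M_k(D)=\ker(\chi|_{H_k})$, $M_k(D')=\ker(\chi|_{H_k'})$. Then
$$\log|M_k(D')|-\log|M_k(D)|=\log\frac{|H_k'|}{|H_k|}=N_k\log2.$$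

**Step 1: lower bound for $D'$.** By Lemma 8.3, $b_{D'}(Q_k)\ge|M_k(D')|^{2^{l_k}}$.

**Step 2: upper bound for $D$.** Two elements of the ball of radius $kQ_k$ in $D$ with the same image in $W$ differ by an element of $K$ of length $\le2kQ_k\le r_{k+1}$, hence, by Lemma 7.2(i), by an element of $\bigoplus_{j\le k}M_j(D)^{X^j}$. By (10.1),
$$L_D(CQ_k)\le L_D(kQ_k)\le L_W(kQ_k)+2^{l_k}\log|M_k(D)|+P_{k-1}\le2^{l_k}\log|M_k(D)|+\tfrac14N_k. \tag{12.1}$$

**Step 3: the difference.** As $2^{l_k}\ge8$,
$$L_{D'}(Q_k)-L_D(CQ_k)\ge2^{l_k}N_k\log2-\tfrac14N_k\ge N_k. \tag{12.2}$$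
Since $N_k\ge8L_W(kQ_k)\to\infty$, there is no $C$ with $b_{D'}(n)\le C\,b_D(Cn)$ for all $n$ (we may assume $C\ge1$). So $b_{D'}\not\preceq b_D$, and Theorem A is proved. $\blacksquare$

Both groups indeed have intermediate growth. The group $\Gamma$, which has superpolynomial growth, is a quotient of each. With $m=\lfloor r_{k+1}/2\rfloor$ one has, as in Step 2, $L_D(m)\le L_W(m)+P_k$. By Lemma 8.3, $P_k\le L_D(Q_k)=O(Q_k)=O(r_{k+1}/k)$. So $L_D(m)/m$ tends to $0$ along these $m$, and hence along all $m$, because $L_D$ is subadditive. The same argument applies to $D'$, with $P_k$ replaced by $\log\big|\bigoplus_{j\le k}M_j(D')^{X^j}\big|\le L_{D'}(Q_k)$.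

## 13. Sharpness in Theorem B and a power of $r$ as error: Theorem A⁺

**Part (1).** Take $p_k=2^{17}k\rho_k$ and choose $N_k$, after $p_k$, so large that moreover
$$\epsilon(n)\le\frac1{2(\log(2p_k)+2)}\qquad\text{for all }n\ge N_k.$$
Put $n_k=Q_k\ge N_k$. Since $|M_k(D)|=4N_k(2p_k)^{N_k}/16$, we have $\log|M_k(D)|=N_k\log(2p_k)+\log(N_k/4)$, and (12.1) gives
$$L_D(kQ_k)\le2^{l_k}N_k(\log(2p_k)+2).$$
By the first inequality in (12.2) and $l_k\ge3$ (so that $2^{l_k}(\log2-\frac12)\ge\frac14$), $L_{D'}(Q_k)-L_D(CQ_k)\ge\frac12\,2^{l_k}N_k$ for $k\ge C$. Combining, and using $L_D(CQ_k)\le L_D(kQ_k)$, for $k\ge C$,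
$$L_{D'}(n_k)\ge\Big(1+\frac1{2(\log(2p_k)+2)}\Big)L_D(Cn_k)\ge(1+\epsilon(n_k))L_D(Cn_k).$$

**Part (2).** Here $p_k$ is chosen together with $N_k$, as a power of it, so that the additive error $E_k\approx\rho_kN_k$ is smaller than a power of the radius $R_k\theta_k/2$ at which it is first paid; Proposition 6.1 limits how large $p_k$ can be. Choose $c>0$ with $(1+c)\alpha_0<1<(1+c)(\alpha_0+\delta)$, and $\alpha'\in(\alpha_0,1)$ with $(1+c)\alpha'<1$. In step 1 of Section 10 also require $r_k\ge LQ_{k-1}^2$. In step 2 let $p_k$ be an even integer in $[N_k^c,N_k^c+2]$, with $N_k$ large. We check what is needed, $k,l_k,\rho_k,Q_{k-1},P_{k-1}$ being fixed when $N_k$ is chosen.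

- $p_k\ge2^{17}k\rho_k$ for $N_k$ large.
- $p_k\le3N_k^c$, so $Q_k\le Q_{k-1}+4+720\rho_kN_k^{1+c}$. Hence $L_W(kQ_k)=O\big((kQ_k)^{\alpha'}\big)\le N_k/8$ for $N_k$ large, by Proposition 6.1 and $(1+c)\alpha'<1$; and $P_{k-1}\le N_k/8$. So (10.1) holds.
- $E_k\le1768\rho_kN_k\le(N_k^{1+c}/64)^{\alpha_0+\delta}\le(R_k\theta_k/2)^{\alpha_0+\delta}$ for $N_k$ large, since $(1+c)(\alpha_0+\delta)>1$ and $R_k\theta_k/2=R_kN_kp_k/64\ge N_k^{1+c}/64$.

So Sections 11 and 12 apply. With $k=k(n)\ge1$, $n>r_k/L\ge Q_{k-1}^2$ gives $Q_{k-1}\le n^{1/2}\le n^{\alpha_0+\delta}$, as $\alpha_0>\frac12$; and $E_k\le n^{\alpha_0+\delta}$ if $n\ge R_k\theta_k/2$. So $\mathrm{err}(n)\le4+2n^{\alpha_0+\delta}\le6n^{\alpha_0+\delta}$, and the function $u$ of Section 11 is at most $6\max(1,r)^{\alpha_0+\delta}$. Therefore $\Phi$ is an $O(u)$-bilipschitz equivalence for $u(r)=\max(1,r)^{\alpha_0+\delta}$, with constant $6\cdot977$. $\blacksquare$
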